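\title{Aperiodic tilings and accumulation points of the edit distance function}

\begin{abstract}
The edit distance function of a hereditary graph property is a minimum of functions attached to colored regularity graphs, and an accumulation point is a density near which no finite set of these graphs computes it. Cox, Martin and McGinnis asked whether a property defined by finitely many forbidden induced subgraphs can have an accumulation point in $(0,1)$. We show that it can: there is a finite family with an accumulation point at $p=1/5$. The proof reduces the question to finding a class of bounded-degree graphs, defined by finitely many forbidden subgraphs, in which the supremum of the spectral radius is not attained, and it builds such a class from an aperiodic set of Wang tiles. We also show that the accumulation points of finite families are dense in $[0,\frac3{16}]\cup[\frac{13}{16},1]$, and that a finite family containing a split graph has at most one accumulation point in $(0,\frac12)$, at most one in $(\frac12,1)$, and none in $[\frac14,\frac34]$.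
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The edit distance function}

Graphs are simple, and finite unless we say otherwise. A \emph{hereditary property} is a family of graphs closed under isomorphism and vertex deletion. For a family $\mathcal F$ of graphs, $\mathrm{Forb}(\mathcal F)$ is the hereditary property of all graphs with no member of $\mathcal F$ as an induced subgraph. A hereditary property is \emph{non-trivial} if it contains graphs of unbounded order; by Ramsey's theorem, $\mathrm{Forb}(\mathcal F)$ is non-trivial exactly when $\mathcal F$ does not contain both a clique and an anti-clique (an edgeless graph).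

For graphs $G,H$ on the same vertex set $V$ let $\mathrm{dist}(G,H)=|E(G)\triangle E(H)|/\binom{|V|}2$, the proportion of pairs that must be changed to turn $G$ into $H$. For a non-trivial $\mathcal H$ let $\mathrm{dist}(G,\mathcal H)$ be the minimum of $\mathrm{dist}(G,H)$ over $H\in\mathcal H$ with $V(H)=V(G)$. The \emph{edit distance function}
\[
\mathrm{ed}_{\mathcal H}(p)=\limsup_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H):\ |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\},\qquad p\in[0,1],
\]
measures how far from $\mathcal H$ a large graph of edge density $p$ can be.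

\subsection{Colored regularity graphs}

A \emph{colored regularity graph} (CRG) $K$ is a complete graph whose vertices are colored white or black and whose edges are colored white, gray or black. A graph $F$ \emph{embeds} in $K$, written $F\mapsto K$, if there is a map $\varphi\colon V(F)\to V(K)$ such that for all distinct $u,v\in V(F)$:
\begin{itemize}
\item if $uv\in E(F)$, then $\varphi(u)=\varphi(v)$ is a black vertex, or $\varphi(u)\ne\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is black or gray;
\item if $uv\notin E(F)$, then $\varphi(u)=\varphi(v)$ is a white vertex, or $\varphi(u)\ne\varphi(v)$ and the edge $\varphi(u)\varphi(v)$ is white or gray.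
\end{itemize}
Thus black forces edges, white forces non-edges, and gray permits both. For $\mathcal H=\mathrm{Forb}(\mathcal F)$ let $\mathcal K(\mathcal H)$ be the set of CRGs in which no member of $\mathcal F$ embeds.

If $K$ has vertices $v_1,\dots,v_k$, let $M_K(p)$ be the symmetric $k\times k$ matrix whose diagonal entry $(i,i)$ is $p$ or $1-p$ according as $v_i$ is white or black, and whose entry $(i,j)$, $i\neq j$, is $p$, $1-p$ or $0$ according as $v_iv_j$ is white, black or gray. Call $x\in\mathbb R^k$ a \emph{weighting} of $K$ if $x\ge0$ and $\sum_ix_i=1$, and put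
\[
g_K(p)=\min\{x^{\top}M_K(p)\,x:\ x\text{ a weighting of }K\}.
\]
A CRG is a template for editing. Let $K\in\mathcal K(\mathcal H)$, let $G$ have density $p$, and assign each vertex of $G$ independently to a part $V_i$ with probability $x_i$. Delete the edges inside white parts and across white pairs of parts, add the missing edges inside black parts and across black pairs, and leave gray pairs alone. The new graph embeds in $K$, so all its induced subgraphs do, and it lies in $\mathcal H$. The expected proportion of pairs changed is $x^{\top}M_K(p)x$, and $g_K(p)$ is the cost of the best choice of proportions. For example, let $W_k$ be the CRG with $k$ white vertices and all edges gray. Then $M_{W_k}(p)=pI$ and $g_{W_k}(p)=p/k$, the cost of making a graph $k$-partite; $W_1$ deletes every edge at cost $p$.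

A \emph{sub-CRG} of $K$ is the CRG induced on a nonempty subset of its vertices, and $K$ is \emph{$p$-core} if $g_{K'}(p)>g_K(p)$ for every proper sub-CRG $K'$. We use three known facts about a non-trivial $\mathcal H=\mathrm{Forb}(\mathcal F)$.
\begin{itemize}
\item[(E1)] The function $\mathrm{ed}_{\mathcal H}$ is continuous and concave down.
\item[(E2)] For every $K\in\mathcal K(\mathcal H)$ and $p\in[0,1]$ we have $\mathrm{ed}_{\mathcal H}(p)\le g_K(p)$.
\item[(E3)] For every $p\in[0,1]$ there is a $p$-core $K\in\mathcal K(\mathcal H)$ with $\mathrm{ed}_{\mathcal H}(p)=g_K(p)$.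
\end{itemize}

\subsection{The question and the results}

By (E3) one CRG determines $\mathrm{ed}_{\mathcal H}$ at each single $p$, but it may depend on $p$. Say that a set $\mathcal K'\subseteq\mathcal K(\mathcal H)$ \emph{computes} $\mathrm{ed}_{\mathcal H}$ on a set $I$ if $\mathrm{ed}_{\mathcal H}(p)=\min_{K\in\mathcal K'}g_K(p)$ for all $p\in I\cap[0,1]$. A point $p_0\in[0,1]$ is an \emph{accumulation point} of $\mathcal H$ if for every open interval $I\ni p_0$ no finite $\mathcal K'\subseteq\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$ on $I$.

It is known that some non-trivial $\mathrm{Forb}(\mathcal F)$ with $\mathcal F$ infinite has an accumulation point at $p=1/4$. Cox, Martin and McGinnis \cite{CMM} pose the following problem: \emph{if $\mathcal F$ is finite and $\mathrm{Forb}(\mathcal F)$ is non-trivial, can $\mathrm{Forb}(\mathcal F)$ have an accumulation point in $(0,1)$?}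

There is a reason to guess that it cannot. If the members of $\mathcal F$ have at most $m$ vertices, an embedding $F\mapsto K$ uses at most $m$ vertices of $K$, so membership in $\mathcal K(\mathcal H)$ is a local condition. An accumulation point needs ever larger CRGs, each better than all smaller ones at some density, and one expects that a large structure obeying a local rule can be closed up into a bounded one that obeys the same rule and does at least as well, as a long path closes up into a cycle. Example~\ref{ex:close} makes this precise in dimension one. In dimension two closing up can fail, because there are tile sets that tile the plane but never periodically, and this decides the question.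

\begin{theorem}\label{thm:main}
There is a finite family $\mathcal F$ such that $\mathrm{Forb}(\mathcal F)$ is non-trivial and has an accumulation point at $p=1/5$.
\end{theorem}

Taking complements gives a finite family with an accumulation point at $4/5$. The next two theorems are supplements, and Theorem~\ref{thm:main} does not depend on them.

\begin{theorem}\label{thm:dense}
The set of $p$ that are accumulation points of some non-trivial $\mathrm{Forb}(\mathcal F)$ with $\mathcal F$ finite is dense in $[0,\frac3{16}]\cup[\frac{13}{16},1]$.
\end{theorem}

A graph is \emph{split} if its vertex set is the disjoint union of a clique and an independent set.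

\begin{theorem}\label{thm:split}
Let $\mathcal F$ be finite, contain a split graph, and let $\mathrm{Forb}(\mathcal F)$ be non-trivial. Then $\mathrm{Forb}(\mathcal F)$ has at most one accumulation point in $(0,\frac12)$ and at most one in $(\frac12,1)$. All its accumulation points in $(0,1)$ lie in $(0,\frac14)\cup(\frac34,1)$.
\end{theorem}

Every family constructed for Theorems~\ref{thm:main} and~\ref{thm:dense} contains a star or the complement of a star, so Theorem~\ref{thm:split} applies to it. In particular $1/5$ is the only accumulation point in $(0,\frac12)$ of the family that we construct for Theorem~\ref{thm:main}. We claim no classification for finite families without a split graph.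

The proof of Theorem~\ref{thm:main} has three steps. For $p<\frac12$ a graph $G$ defines a CRG $K_G$ with black vertices, and $K_G$ is cheaper than $W_1$ exactly when the spectral radius of $G$ exceeds $\frac1p-2$ (Section~\ref{sec:tools}). Next, any class of graphs given by a degree bound and finitely many forbidden subgraphs is the class of admissible $G$ for a suitable finite $\mathcal F$, and if the supremum $t_0$ of the spectral radius over the class is not attained, then $1/(2+t_0)$ is an accumulation point (Section~\ref{sec:transfer}). Finally, for maximum degree $3$ the value $3$ is attained only by a graph with a cubic component, so it suffices to find local rules that admit large, almost cubic graphs but no finite cubic graph; we encode an aperiodic tile set in an infinite cubic graph (Section~\ref{sec:wang}). Section~\ref{sec:trees} moves the value $3$ by attaching trees, and Section~\ref{sec:split} proves Theorem~\ref{thm:split}.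

\section{Cores below one half and the spectral radius}\label{sec:tools}

\subsection{Spectral facts}

We write $|G|$ for the number of vertices of $G$, $\Delta(G)$ for its maximum degree, $N_G(v)$ for the set of neighbors of $v$, $B_G(v,s)$ for the set of vertices at distance at most $s$ from $v$, $A_G$ for the adjacency matrix and $\lambda_1(G)$ for its largest eigenvalue; subscripts are dropped when the graph is understood. If $X$ is a possibly infinite graph of bounded degree and $f$ is a function on $V(X)$, then $(A_Xf)(v)=\sum_{u\sim v}f(u)$. \emph{Subgraph} always means not necessarily induced subgraph, up to isomorphism: $H$ is a subgraph of $X$ if there is an injective homomorphism $H\to X$, that is, an injective map sending edges to edges. The path and the cycle on $n$ vertices are $P_n$ and $C_n$.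

Recall that $\lambda_1(G)=\max_{x\ne0}x^{\top}A_Gx/|x|^2$, so that $\lambda_1(G)$ is at least the average degree (take $x=\mathbf 1$); that $\lambda_1(G)$ is the maximum of $\lambda_1$ over the components; and that a connected graph has a positive eigenvector for $\lambda_1$, its \emph{Perron vector}. All upper bounds on $\lambda_1$ in this paper come from a positive test vector.

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(i)] If $G$ is connected and $f>0$ satisfies $A_Gf\le\lambda f$, then $\lambda_1(G)\le\lambda$, with equality only if $A_Gf=\lambda f$.
\item[(ii)] If $\Delta(G)\le\Delta$, then $\lambda_1(G)\le\Delta$, with equality only if some component of $G$ is $\Delta$-regular.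
\item[(iii)] If $X$ is an infinite connected graph of bounded degree and $f>0$ satisfies $A_Xf=\lambda f$, then $\lambda_1(H)<\lambda$ for every finite connected subgraph $H$ of $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) With $w$ the Perron vector, $(\lambda-\lambda_1(G))\,w^{\top}f=w^{\top}(\lambda f-A_Gf)\ge0$, and since $w>0$ the right side vanishes only if $\lambda f=A_Gf$. (ii) Apply (i) with $f=\mathbf 1$ to a component attaining $\lambda_1(G)$. (iii) The restriction of $f$ to $V(H)$ satisfies $A_Hf\le\lambda f$, and the inequality is strict at a vertex of $H$ with a neighbor outside $V(H)$, which exists because $X$ is infinite and connected. Apply (i).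
\end{proof}

\subsection{Sub-CRGs and complements}\label{sub:compl}

Let $K'$ be a sub-CRG of $K$. A weighting of $K'$ extended by zero is a weighting of $K$, so $g_{K'}\ge g_K$; and $F\mapsto K'$ implies $F\mapsto K$, so $K\in\mathcal K(\mathcal H)$ implies $K'\in\mathcal K(\mathcal H)$. Moreover, \emph{for each $p$, every $K$ has a $p$-core sub-CRG $K''$ with $g_{K''}(p)=g_K(p)$}: take $K''$ with fewest vertices among the sub-CRGs with this value; each proper sub-CRG of $K''$ has value at least $g_K(p)$, and not equal to it by minimality.

Let $\overline K$ arise from $K$ by exchanging white and black. Then $F\mapsto K$ if and only if $\overline F\mapsto\overline K$, and $M_{\overline K}(1-p)=M_K(p)$, so $g_{\overline K}(1-p)=g_K(p)$. With $\overline{\mathcal H}=\mathrm{Forb}(\{\overline F:F\in\mathcal F\})$, the map $K\mapsto\overline K$ is a bijection $\mathcal K(\mathcal H)\to\mathcal K(\overline{\mathcal H})$, and (E2), (E3) give $\mathrm{ed}_{\overline{\mathcal H}}(1-p)=\mathrm{ed}_{\mathcal H}(p)$. Hence $p_0$ is an accumulation point of $\mathcal H$ if and only if $1-p_0$ is one of $\overline{\mathcal H}$, and we may work below $\frac12$.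

\subsection{The shape of a core}

\begin{lemma}\label{lem:core}
Let $0<p<\frac12$, let $K$ be $p$-core, $M=M_K(p)=(m_{ij})$, $g=g_K(p)$, and let $x$ be a weighting with $x^{\top}Mx=g$. Then $x>0$ and $Mx=g\mathbf 1$. Moreover, $K$ has no black edge, and every edge at a white vertex is gray.
\end{lemma}

\begin{proof}
If a weighting of value at most $g$ had a zero coordinate, the proper sub-CRG on its support would have value at most $g$, which is impossible in a core. So $x>0$, and it suffices below to produce a weighting of value at most $g$ with smaller support to reach a contradiction.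

For $i\ne j$ and $-x_i\le s\le x_j$ the vector $x+s(e_i-e_j)$ is a weighting of value
\[
g+2s\big((Mx)_i-(Mx)_j\big)+s^2(m_{ii}+m_{jj}-2m_{ij}).
\]
Since $s=0$ is an interior minimum, $(Mx)_i=(Mx)_j$. So $Mx$ is constant, and the constant is $x^{\top}Mx=g$. If $m_{ii}+m_{jj}\le2m_{ij}$, then $s=x_j$ gives value at most $g$ and smaller support. Hence $m_{ii}+m_{jj}>2m_{ij}$ for all $i\ne j$. A black edge has $m_{ij}=1-p$, the largest possible entry when $p<\frac12$, so there is no black edge.

Let $i$ be a white vertex. Row $i$ of $M$ has entries $p$ and $0$ only. Let $S=\{k:m_{ik}=p\}\ni i$ and let $S'$ be its complement; write $x=x_S+x_{S'}$ for the corresponding splitting and $\xi=\sum_{k\in S}x_k$. We move all the weight of $S$ to $i$. From $g=(Mx)_i=p\xi$ we get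
\[
p\xi^2=g\xi=\sum_{k\in S}x_k(Mx)_k=x_S^{\top}Mx_S+x_S^{\top}Mx_{S'}.
\]
Let $y=x_{S'}+\xi e_i$. Since $m_{ik}=0$ for $k\in S'$ and $M\ge0$ entrywise,
\[
y^{\top}My=x_{S'}^{\top}Mx_{S'}+p\xi^2=x_{S'}^{\top}Mx_{S'}+x_S^{\top}Mx_S+x_S^{\top}Mx_{S'}\le x^{\top}Mx=g .
\]
If $S\ne\{i\}$, then $y$ has smaller support than $x$. So $S=\{i\}$, and all edges at $i$ are gray.
\end{proof}

For instance, let $\mathcal F=\{K_3\}$. A triangle embeds in a black vertex and in $W_3$ but not in $W_2$, so the only possible cores below $\frac12$ are $W_1$ and $W_2$, and $\mathrm{ed}_{\mathcal H}(p)=p/2$ on $(0,\frac12)$.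

All the freedom in a core lies in its black vertices, where the gray edges form an arbitrary graph. For a nonempty graph $G$ let $K_G$ be the CRG on $V(G)$ with all vertices black, the edges of $G$ gray and the non-edges white. For $p\in(0,\frac12)$ we always write
\[
t=\frac1p-2>0,\qquad h_G(t)=\max\{x^{\top}A_Gx-t|x|^2:\ x\text{ a weighting}\}.
\]
The parameter $t$ decreases from $\infty$ to $0$ as $p$ increases from $0$ to $\frac12$.

\begin{lemma}\label{lem:KG}
Let $p\in(0,\frac12)$.
\begin{enumerate}
\item[(i)] $g_{K_G}(p)=p\,(1-h_G(t))$.
\item[(ii)] $g_{K_G}(p)<p$ if and only if $h_G(t)>0$ if and only if $\lambda_1(G)>t$.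
\item[(iii)] If $G'$ is a subgraph of $G$ and $F\mapsto K_{G'}$, then $F\mapsto K_G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) With $J$ the all-ones matrix, $M_{K_G}(p)=pJ+(1-2p)I-pA_G=p\,(J+tI-A_G)$, and $x^{\top}Jx=1$ for a weighting $x$. (ii) If $\lambda_1(G)>t$, the Perron vector of a component attaining $\lambda_1(G)$, scaled to sum $1$, has $x^{\top}A_Gx-t|x|^2=(\lambda_1(G)-t)|x|^2>0$. If $\lambda_1(G)\le t$, then $x^{\top}A_Gx\le t|x|^2$ for all $x$. (iii) An injective homomorphism $G'\to G$ sends gray edges to gray edges and white edges to white or gray edges, and gray permits whatever white permits.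
\end{proof}

\section{From forbidden subgraphs to finite families}\label{sec:transfer}

By Lemma~\ref{lem:KG}(ii), $K_G$ improves on the trivial template $W_1$ only for $p>1/(2+\lambda_1(G))$. If the admissible graphs $G$ have spectral radii approaching a bound $t_0$ that none of them reaches, then each $K_G$ is useless just above $1/(2+t_0)$ while some other $K_{G'}$ is useful there. We need to control which $G$ are admissible. For an integer $\Delta\ge1$ and a set $\mathcal A$ of graphs let $\mathcal G(\Delta,\mathcal A)$ be the class of nonempty graphs of maximum degree at most $\Delta$ with no member of $\mathcal A$ as a subgraph. It is closed under taking nonempty subgraphs.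

\begin{proposition}\label{prop:transfer}
Let $\Delta\ge1$, let $\mathcal A$ be a set of graphs each with at least one edge, and let $\mathcal G=\mathcal G(\Delta,\mathcal A)$. There is a family $\mathcal F=\{K_{1,\Delta+2}\}\cup\{F_A:A\in\mathcal A\}$, containing no clique and no anti-clique, such that $\mathcal H=\mathrm{Forb}(\mathcal F)$ satisfies:
\begin{enumerate}
\item[(a)] $K_G\in\mathcal K(\mathcal H)$ if and only if $G\in\mathcal G$;
\item[(b)] for $p\in(0,\frac12)$, every $p$-core in $\mathcal K(\mathcal H)$ is $W_1$ or $K_G$ with $G\in\mathcal G$;
\item[(c)] if $t_0=\sup_{G\in\mathcal G}\lambda_1(G)$ is not attained, then $1/(2+t_0)$ is an accumulation point of $\mathcal H$.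
\end{enumerate}
In particular $\mathcal H$ is non-trivial, $W_1\in\mathcal K(\mathcal H)$, and $\mathcal F$ is finite if $\mathcal A$ is.
\end{proposition}

Three small cases show what the proposition gives and what is still missing.

\begin{example}[the supremum is attained]\label{ex:claw}
Let $\Delta=1$ and $\mathcal A=\emptyset$, so $\mathcal F=\{K_{1,3}\}$ and the components of $G\in\mathcal G$ are vertices and edges. Here $t_0=1=\lambda_1(K_2)$. For $t\ge1$ no $K_G$ beats $W_1$. For $t<1$ an edge with weights $a,b$ contributes $2ab-t(a^2+b^2)\le\frac{1-t}2(a+b)^2$ and an isolated vertex contributes at most $0$, so $h_G(t)\le\frac{1-t}2$, with equality for $K_2$ with equal weights. As $p(1-\frac{1-t}2)=\frac{1-p}2$, we get $\mathrm{ed}_{\mathcal H}(p)=\min\{p,\frac{1-p}2\}$ on $(0,\frac12)$. The function has a corner at $1/(2+t_0)=\frac13$, but two CRGs compute it. So (c) fails without non-attainment.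
\end{example}

\begin{example}[paths]\label{ex:paths}
Let $\Delta=2$ and let $\mathcal A$ be the infinite set of all cycles, so $\mathcal G$ consists of disjoint unions of paths. The positive eigenvectors $(1,1)$, $(1,\sqrt2,1)$ and $(1,\sqrt3,2,\sqrt3,1)$ give $\lambda_1(P_2)=1$, $\lambda_1(P_3)=\sqrt2$ and $\lambda_1(P_5)=\sqrt3$, so $K_{P_2},K_{P_3},K_{P_5}$ beat $W_1$ exactly for $p$ above $\frac13$, $\frac1{2+\sqrt2}$ and $\frac1{2+\sqrt3}$. In general $2-\frac2n\le\lambda_1(P_n)<2$ by the average degree and Lemma~\ref{lem:test}(ii). The thresholds $1/(2+\lambda_1(P_n))$ thus tend to $\frac14$ and stay above it: the closer $p$ is to $\frac14$ from above, the longer the path that is needed. This infinite family has an accumulation point at $\frac14$.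
\end{example}

\begin{example}[closing up]\label{ex:close}
Let $\Delta=2$ and let $\mathcal A$ be finite, with members of at most $m\geq 2$ vertices. If all paths lie in $\mathcal G$, then so does $C_{m+1}$, because a subgraph of $C_{m+1}$ with at most $m$ vertices is a subgraph of $P_m$; and $\lambda_1(C_{m+1})=2=t_0$. If some path is not in $\mathcal G$, the connected members of $\mathcal G$, being paths and cycles, have bounded order. In both cases the supremum is attained. The same holds for $\Delta=1$, so with $\mathcal A$ finite part (c) can apply only when $\Delta\ge3$.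
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
We want $F_A\mapsto K_G$ to mean that $A$ is a subgraph of $G$. The graph $A$ itself will not do, since an embedding may fold adjacent vertices onto one black vertex; for example $K_3$ embeds in $K_{K_1}$. We therefore replace each vertex of $A$ by a large clique, many of whose vertices must share an image, and each edge by a bipartite graph so mixed that only a gray edge can carry it.

\emph{The family.} Let $k=\Delta+1$. There is a bipartite graph $\beta$ with two parts of size $3k^2$ such that between any $3k$ vertices of one part and any $3k$ vertices of the other there are both an edge and a non-edge. Indeed, choose each edge independently with probability $\frac12$. There are at most $2^{6k^2}$ pairs of subsets, and a given pair is complete or empty with probability $2\cdot2^{-9k^2}$, so the failure probability is at most $2^{1-3k^2}<1$. For $A\in\mathcal A$ let $F_A$ consist of disjoint cliques $Q_a$ ($a\in V(A)$) of size $3k^2$, with a copy of $\beta$ between $Q_a$ and $Q_b$ if $ab\in E(A)$ and no edges between them otherwise. Each $F_A$ has an edge, and it has a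 non-edge because $A$ has an edge and $\beta$ has a non-edge; the star $K_{1,\Delta+2}$ also has both. So $\mathcal F$ contains no clique and no anti-clique. Only anti-cliques embed in $W_1$, so $W_1\in\mathcal K(\mathcal H)$.

\emph{(a), if.} Let $G\in\mathcal G$. In an embedding $K_{1,\Delta+2}\mapsto K_G$ the leaves, being pairwise non-adjacent, go to distinct vertices, and each goes to the image $v$ of the center or to a neighbor of $v$ in $G$. There are at most $\Delta+1$ such vertices and $\Delta+2$ leaves, so no such embedding exists. Suppose $\varphi$ embeds $F_A$ in $K_G$. Distinct vertices of $\varphi(Q_a)$ are joined by gray edges, so $\varphi(Q_a)$ is a clique of $G$ and has at most $k$ vertices. Hence some vertex $\pi(a)$ of $G$ is the image of a set $Q'_a\subseteq Q_a$ of at least $3k$ vertices. Let $a\ne b$. There is a non-edge between $Q_a'$ and $Q_b'$, by the choice of $\beta$ if $ab\in E(A)$ and by construction otherwise; since vertices of $K_G$ are black, $\pi(a)\ne\pi(b)$. If $ab\in E(A)$ there is also an edge between $Q'_a$ and $Q'_b$, so $\pi(a)\pi(b)$ is not white and is an edge of $G$. Thus $\pi$ is an injective homomorphism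 $A\to G$, contradicting $G\in\mathcal G$.

\emph{(a), only if.} Let $G\notin\mathcal G$. If a vertex $v$ has $\Delta+1$ neighbors, map the center and one leaf of $K_{1,\Delta+2}$ to $v$ and the other leaves to distinct neighbors of $v$. The edge inside $v$ is allowed as $v$ is black, all pairs between $v$ and a neighbor use gray edges, and two leaves at distinct neighbors use a white or gray edge; so $K_{1,\Delta+2}\mapsto K_G$. If some $A\in\mathcal A$ is a subgraph of $G$, then $F_A\mapsto K_A$ by mapping $Q_a$ to $a$, and $F_A\mapsto K_G$ by Lemma~\ref{lem:KG}(iii).

\emph{(b)} Let $K\in\mathcal K(\mathcal H)$ be $p$-core. If $K$ had a white vertex $i$ and another vertex $j$, then $ij$ would be gray by Lemma~\ref{lem:core}, and the star would embed with its leaves at $i$ and its center at $j$. So $K=W_1$, or all vertices are black; in the latter case $K$ has no black edge, so $K=K_G$ for some $G$, and $G\in\mathcal G$ by (a).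

\emph{(c)} Since $K_1\in\mathcal G$ has $\lambda_1=0$ and the supremum is not attained, $0<t_0\le\Delta$, so $p_0=1/(2+t_0)\in(0,\frac12)$. Let $I\ni p_0$ be an open interval and $\mathcal K'\subseteq\mathcal K(\mathcal H)$ finite. Only finitely many $G\in\mathcal G$ have $K_G$ occurring as a sub-CRG of a member of $\mathcal K'$; let $\Lambda$ be the largest of their spectral radii, or $0$ if there are none. Then $\Lambda<t_0$, so for $p\in I$ slightly above $p_0$ we have $p<\frac12$ and $\Lambda\le t<t_0$. Fix such a $p$.

Let $K\in\mathcal K'$ and let $K''\in\mathcal K(\mathcal H)$ be a $p$-core sub-CRG with $g_{K''}(p)=g_K(p)$, as in Section~\ref{sub:compl}. By (b), $K''=W_1$, or $K''=K_G$ with $\lambda_1(G)\le\Lambda\le t$. In both cases $g_K(p)\ge p$, by Lemma~\ref{lem:KG}(ii) in the second. On the other hand some $G\in\mathcal G$ has $\lambda_1(G)>t$, so $\mathrm{ed}_{\mathcal H}(p)\le g_{K_G}(p)<p$ by (a), (E2) and Lemma~\ref{lem:KG}(ii). Hence $\mathcal K'$ does not compute $\mathrm{ed}_{\mathcal H}$ on $I$.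
\end{proof}

The sets $\mathcal A$ that we use say that $G$ looks locally like a piece of one of some given infinite graphs.

\begin{lemma}\label{lem:local}
Let $\mathcal X$ be a nonempty family of nonempty, possibly infinite graphs of maximum degree at most $\Delta$, and let $\rho\ge0$. There is a finite set $\mathcal A$ of graphs, each with an edge, such that $\mathcal G=\mathcal G(\Delta,\mathcal A)$ satisfies:
\begin{enumerate}
\item[(a)] every finite nonempty subgraph of a member of $\mathcal X$ lies in $\mathcal G$;
\item[(b)] if $G\in\mathcal G$ and $v\in V(G)$, then $G[B_G(v,\rho)]$ is a subgraph of a member of $\mathcal X$.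
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\kappa=1+\Delta+\dots+\Delta^\rho$, and let $\mathcal A$ be the set of isomorphism types of connected nonempty graphs on at most $\kappa$ vertices that are subgraphs of no member of $\mathcal X$. As $K_1\notin\mathcal A$, each member has an edge. Part (a) holds because a subgraph of a subgraph is a subgraph. For (b), $G[B_G(v,\rho)]$ is a connected subgraph of $G$ with at most $\kappa$ vertices, so it is not in $\mathcal A$.
\end{proof}

\section{Cubic graphs from Wang tiles}\label{sec:wang}

\subsection{Aperiodic tile sets}

A \emph{Wang tile} is a unit square with colored sides, which may not be rotated. For a finite set $\mathcal W$ of tiles, a \emph{valid tiling} is a map $\tau\colon\mathbb Z^2\to\mathcal W$ such that, for all $z$, the right side of $\tau(z)$ has the color of the left side of $\tau(z+e_1)$ and the top of $\tau(z)$ has the color of the bottom of $\tau(z+e_2)$, where $e_1=(1,0)$ and $e_2=(0,1)$. In dimension one, a finite tile set that tiles $\mathbb Z$ also tiles it periodically: some tile occurs at two positions $i<j$, and one repeats the block $i,\dots,j-1$. This is the phenomenon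 of Example~\ref{ex:close}. It fails in the plane.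

\begin{theorem}[Berger \cite{Berger}; see also Robinson \cite{Robinson}]\label{thm:berger}
There is a finite set $\mathcal W$ of Wang tiles that has a valid tiling but has no valid tiling invariant under both translations $(k,0)$ and $(0,k)$, for any $k\ge1$.
\end{theorem}

Fix such a $\mathcal W$. We turn each valid tiling $\tau$ into an infinite cubic (that is, $3$-regular) graph $\Gamma_\tau$. A graph carries neither tile names nor directions, so both must be written into its structure and be readable from a ball of bounded radius. We write them by hanging small gadgets of different sizes on a skeleton of large girth.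

\subsection{The graphs $\Gamma_\tau$}

For $n\ge3$ the \emph{gadget} $\Pi_n$ is a prism with one rung subdivided. Its vertices are a \emph{root} $r$ and $u_i,v_i$ for $i\in\mathbb Z_n$; its edges are $u_iu_{i+1}$ and $v_iv_{i+1}$ for all $i$, the rungs $u_iv_i$ for $i\ne0$, and $ru_0$, $rv_0$ (Figure~\ref{fig:cell}). It is connected with $2n+1$ vertices, the root has degree $2$, and all other degrees are $3$. Every edge lies on a cycle of length at most $5$: the edges at $r$, $u_0$ and $v_0$ lie on the $5$-cycles $ru_0u_{\pm1}v_{\pm1}v_0$; for $i,i+1\ne0$ the edges $u_iu_{i+1}$ and $v_iv_{i+1}$ lie on the $4$-cycle $u_iu_{i+1}v_{i+1}v_i$; and a rung $u_iv_i$ lies on such a $4$-cycle because one of $i+1$, $i-1$ is nonzero when $n\ge3$.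

Let $\mathcal L=\mathcal W\sqcup\{\mathsf N,\mathsf E,\mathsf S,\mathsf W\}$ be the set of \emph{labels}, choose distinct integers $n_c\ge3$ for $c\in\mathcal L$, and let $\mu=\max_c(2n_c+1)$. For a valid tiling $\tau$ the \emph{skeleton} $L_\tau$ has, for each $z\in\mathbb Z^2$, seven vertices $a_z,b_z,m_z,\mathsf N_z,\mathsf E_z,\mathsf S_z,\mathsf W_z$ and the edges
\[
a_zm_z,\quad m_zb_z,\quad a_z\mathsf W_z,\quad a_z\mathsf S_z,\quad b_z\mathsf E_z,\quad b_z\mathsf N_z,\quad \mathsf E_z\mathsf W_{z+e_1},\quad \mathsf N_z\mathsf S_{z+e_2}.
\]
The vertices $a_z,b_z$ have degree $3$; they split the degree-four vertex of the square grid. The other five have degree $2$ and are assigned the labels $\tau(z),\mathsf N,\mathsf E,\mathsf S,\mathsf W$. To obtain $\Gamma_\tau$, add for each vertex $\ell$ assigned a label $c$ a new copy of $\Pi_{n_c}$ and an edge from $\ell$ to its root. Then $\Gamma_\tau$ is connected and cubic. The \emph{cell} of $z$ consists of the seven vertices indexed by $z$ and their five gadgets.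

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8, every node/.style={font=\small}]
\draw[dashed,gray] (-1.7,-1.7) rectangle (3.7,3.7);
\draw (-2.3,0)--(0,0)--(2,2)--(4.3,2);
\draw (0,-2.3)--(0,0);
\draw (2,2)--(2,4.3);
\draw (-1,0)--(-1,0.7) (0,-1)--(0.7,-1) (1,1)--(1.55,0.45) (3,2)--(3,1.3) (2,3)--(1.3,3);
\foreach \x/\y in {-1/0.8,0.8/-1,1.65/0.35,3/1.2,1.2/3}
  \draw[fill=gray!35] (\x-0.18,\y-0.18) rectangle (\x+0.18,\y+0.18);
\foreach \x/\y in {0/0,1/1,2/2,-1/0,0/-1,3/2,2/3} \fill (\x,\y) circle (2.2pt);
\node[below right] at (0,0) {$a_z$};
\node[above left] at (1,1) {$m_z$};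
\node[above left] at (2,2) {$b_z$};
\node[below] at (-1,0) {$\mathsf W_z$};
\node[left] at (0,-1) {$\mathsf S_z$};
\node[above] at (3,2) {$\mathsf E_z$};
\node[right] at (2,3) {$\mathsf N_z$};
\draw[thick,dotted] (6,1)--(7,1);
\draw (8,2)--(7,1)--(8,0) (8,2)--(11,2) (8,0)--(11,0) (9,0)--(9,2) (10,0)--(10,2) (11,0)--(11,2);
\draw (8,2) to[bend left=45] (11,2);
\draw (8,0) to[bend right=45] (11,0);
\fill (6,1) circle (2.2pt) (7,1) circle (2.2pt);
\node[above] at (6,1) {$\ell$};
\node[right] at (7,1) {$r$};
\foreach \i in {0,1,2,3} {
  \fill (8+\i,2) circle (2.2pt) (8+\i,0) circle (2.2pt);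
  \node[below right] at (8+\i,2) {$u_{\i}$};
  \node[above right] at (8+\i,0) {$v_{\i}$}; }
\end{tikzpicture}
\caption{Left: the cell of $z\in\mathbb Z^2$ in the cubic graph $\Gamma_\tau$. Four edges lead to the neighboring cells, and each shaded square is a gadget whose size encodes a label: the tile $\tau(z)$ at $m_z$, a direction at the other four vertices. Right: the gadget $\Pi_4$, a prism with one rung subdivided by the root $r$, attached to a skeleton vertex $\ell$.}\label{fig:cell}
\end{figure}

We now define labels intrinsically, in any cubic graph. An edge is \emph{short} if it lies on a cycle of length at most $5$. A vertex is \emph{plain} if it is on no short edge. A \emph{short component} is a component, with at least one edge, of the graph formed by the short edges. A plain vertex \emph{has label $c$} if it is adjacent to a vertex of a short component with exactly $2n_c+1$ vertices, and it is \emph{unlabeled} if it has no label. An \emph{east path} is a path $x,y_1,y_2,y_3,y_4,x'$ of plain vertices such that $x$ and $x'$ have a label in $\mathcal W$, $y_1$ and $y_4$ are unlabeled, $y_2$ has label $\mathsf E$ and $y_3$ has label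 $\mathsf W$. A \emph{north path} is defined in the same way with $\mathsf N,\mathsf S$ in place of $\mathsf E,\mathsf W$.

\begin{lemma}\label{lem:read}
In $\Gamma_\tau$ the short components are the gadgets, the plain vertices are those of $L_\tau$, the vertices $a_z,b_z$ are unlabeled, and every other plain vertex has exactly its assigned label. Exactly one east path starts at $m_z$, and it ends at $m_{z+e_1}$; exactly one east path ends at $m_z$. The same holds for north paths with $e_2$ in place of $e_1$. Every vertex is within distance $\mu+2$ of some $m_z$.
\end{lemma}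

\begin{proof}
The edges $\ell r$ are bridges, so a cycle lies in a gadget or in $L_\tau$. The skeleton is a subdivision, with every edge subdivided at least once, of the simple bipartite graph with edges $a_zb_z$, $b_za_{z+e_1}$, $b_za_{z+e_2}$; its cycles therefore have length at least $8$. So the short edges are exactly the gadget edges, which gives the first two claims. The only non-plain neighbor of a skeleton vertex is the root of its gadget, if it has one, and the sizes $2n_c+1$ are distinct; this gives the labels.

In an east path from $m_z$, the vertex $y_1$ is $a_z$ or $b_z$, and only $b_z$ has a neighbor labeled $\mathsf E$. So $y_1=b_z$, $y_2=\mathsf E_z$, and then $y_3=\mathsf W_{z+e_1}$, $y_4=a_{z+e_1}$, $x'=m_{z+e_1}$ are each the only neighbor of the required kind. In an east path ending at $m_z$, only $a_z$ has a neighbor labeled $\mathsf W$, and the path read backwards is $m_z,a_z,\mathsf W_z,\mathsf E_{z-e_1},b_{z-e_1},m_{z-e_1}$. The construction is symmetric under exchanging $(\mathsf E,\mathsf W,e_1)$ with $(\mathsf N,\mathsf S,e_2)$. Finally, a gadget vertex reaches its root in at most $\mu-1$ steps and the skeleton in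 one more, and every skeleton vertex of the cell of $z$ is within distance $2$ of $m_z$.
\end{proof}

\subsection{No finite cubic graph looks like the $\Gamma_\tau$}

\begin{proposition}\label{prop:nofinite}
Let $\rho_0=2\mu+20$. There is no finite nonempty cubic graph $G$ such that for every vertex $v$ the graph $G[B_G(v,\rho_0)]$ is a subgraph of some $\Gamma_\tau$.
\end{proposition}

\begin{proof}
Suppose $G$ is such a graph, with injective homomorphisms $\psi_v\colon G[B_G(v,\rho_0)]\to\Gamma_{\tau_v}$. A subgraph may omit edges, and then labels could be misread. The first step shows that regularity rules this out; it is the only place where we use that $G$ is cubic.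

\emph{Step 1: $\psi_v$ is a local isomorphism.} If $d(u,v)\le\rho_0-1$, then $N_G(u)$ lies in the domain and $\psi_v$ maps it injectively into $N(\psi_v(u))$. Both sets have three elements, so the map is onto. By induction on $s$, $\psi_v(B_G(v,s))=B(\psi_v(v),s)$ for $s\le\rho_0$; with injectivity this shows that $\psi_v$ preserves the distance to the center. If $d(u,v)\le\rho_0-1$ and $\psi_v(u')$ is adjacent to $\psi_v(u)$, then $\psi_v(u')\in\psi_v(N_G(u))$, so $u'\in N_G(u)$. Thus $\psi_v$ restricts to an isomorphism between the graphs induced on the balls of radius $\rho_0-1$ about $v$ and $\psi_v(v)$.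

\emph{Step 2: short edges.} Let $d(u,v)\le\rho_0-3$. A cycle of length at most $5$ through $u$ lies in $B_G(u,2)\subseteq B_G(v,\rho_0-1)$, and one through $\psi_v(u)$ lies in $B(\psi_v(v),\rho_0-1)$. By Step~1 an edge $uu'$ is short if and only if its image is.

\emph{Step 3: labels.} Let $d(u,v)\le\rho_0-\mu-2$, and let $P$ be the vertex set of the gadget containing $\psi_v(u)$, or $P=\{\psi_v(u)\}$ if $\psi_v(u)$ is plain. Since $|P|\le\mu$, we have $P\subseteq B(\psi_v(u),\mu-1)\subseteq B(\psi_v(v),\rho_0-3)$, so $P'=\psi_v^{-1}(P)$ lies in $B_G(v,\rho_0-3)$ and $|P'|=|P|$. By Steps~1 and~2 the short edges at vertices of $P'$ correspond to the short edges at vertices of $P$. Hence $P'$ is connected by short edges and no short edge leaves it. So $u$ is plain if and only if $\psi_v(u)$ is, and otherwise their short components have the same size. Applying this to $u$ and its neighbors, we find: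
\begin{equation}\label{eq:labels}
\text{if }d(u,v)\le\rho_0-\mu-3=\mu+17,\text{ then $\psi_v$ preserves plainness and labels at }u.
\end{equation}

\emph{Step 4: two commuting permutations.} Let $X$ be the set of plain vertices of $G$ with a label in $\mathcal W$. For any $v$, some $m_z$ is within distance $\mu+2$ of $\psi_v(v)$, and its preimage lies in $X$ by Step~1 and \eqref{eq:labels}; so $X\ne\emptyset$. Let $x\in X$. By \eqref{eq:labels} and Lemma~\ref{lem:read}, $\psi_x(x)=m_z$ for some $z$, and the only label of $x$ is $\tau_x(z)$. East paths with an end at $x$ lie in $B_G(x,5)$, those with an end at $m_z$ lie in $B(m_z,5)$, and by Step~1 and \eqref{eq:labels} the map $\psi_x$ matches them bijectively. So exactly one east path starts at $x$ and exactly one ends at $x$. Sending the start of each east path to its end therefore defines a permutation $\Phi$ of $X$. We have $\psi_x(\Phi x)=m_{z+e_1}$, so the labels of $x$ and $\Phi x$ are $\tau_x(z)$ and $\tau_x(z+e_1)$, and the right side of the first matches the left side of the second. North paths give a permutation $\Psi$ with $\psi_x(\Psi x)=m_{z+e_2}$, and the top of the label of $x$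 matches the bottom of the label of $\Psi x$.

The east path from $\Psi x$ to $\Phi\Psi x$ lies in $B_G(x,10)$, and $10\le\mu+17$, so $\psi_x$ maps it to the east path starting at $m_{z+e_2}$; hence $\psi_x(\Phi\Psi x)=m_{z+e_1+e_2}$. The north path from $\Phi x$ to $\Psi\Phi x$ is mapped to the north path starting at $m_{z+e_1}$, so $\psi_x(\Psi\Phi x)=m_{z+e_1+e_2}$ as well. By injectivity $\Phi\Psi=\Psi\Phi$.

\emph{Step 5: a periodic tiling.} Fix $x_0\in X$ and let $\sigma(i,j)$ be the label of $x_{ij}=\Phi^i\Psi^jx_0$. Then $x_{i+1,j}=\Phi x_{ij}$ and, by commutation, $x_{i,j+1}=\Psi x_{ij}$, so $\sigma$ is a valid tiling. Since $X$ is finite, $\Phi^k=\Psi^k=\mathrm{id}$ for $k=|X|!$, and $\sigma$ is invariant under $(k,0)$ and $(0,k)$. This contradicts Theorem~\ref{thm:berger}.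
\end{proof}

\begin{remark}
Aperiodicity is necessary here. If $\tau$ were invariant under $(k,0)$ and $(0,k)$, we could replace $k$ by a multiple exceeding $2\rho_0+1$. An edge moves the cell by at most one step, so distinct translates of a vertex under $k\mathbb Z^2$ are at distance at least $k$, and the quotient of $\Gamma_\tau$ by $k\mathbb Z^2$ is a finite cubic graph whose balls of radius $\rho_0$ are isomorphic to balls of $\Gamma_\tau$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:main}}

Apply Lemma~\ref{lem:local} with $\Delta=3$, $\rho=\rho_0$ and $\mathcal X$ the family of all $\Gamma_\tau$, and let $\mathcal A$ and $\mathcal G$ be as there.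

Every $G\in\mathcal G$ has $\lambda_1(G)<3$. Otherwise, by Lemma~\ref{lem:test}(ii), some component $G'$ of $G$ is cubic; it lies in $\mathcal G$, so by Lemma~\ref{lem:local}(b) all its balls of radius $\rho_0$ are subgraphs of graphs $\Gamma_\tau$, contradicting Proposition~\ref{prop:nofinite}.

The supremum is nevertheless $3$, because squares in the plane have small boundary. Fix a valid tiling $\tau$ and let $Q_n$ be the union of the cells of $z\in\{1,\dots,n\}^2$. Then $\Gamma_\tau[Q_n]\in\mathcal G$ by Lemma~\ref{lem:local}(a), $|Q_n|\ge n^2$, and exactly $4n$ edges of $\Gamma_\tau$ leave $Q_n$, namely $n$ through each side of the square. So $\lambda_1(\Gamma_\tau[Q_n])$ is at least the average degree $3-4n/|Q_n|\ge3-4/n$.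

Thus $t_0=3$ is not attained, and Proposition~\ref{prop:transfer} gives a finite $\mathcal F$ with $\mathrm{Forb}(\mathcal F)$ non-trivial and an accumulation point at $1/(2+3)=1/5$. \qed

\section{Moving the accumulation point}\label{sec:trees}

To change the value $t_0=3$ we attach the same rooted tree at every vertex of $\Gamma_\tau$. The new graph still has a positive eigenfunction, which replaces the constant function of the previous section.

\subsection{The eigenvalue $\lambda_T$}

Let $T$ be a finite tree with root $o$ and depth $r\ge1$, the largest distance from $o$. Let $A_0$ be the adjacency matrix of $T-o$, let $\lambda_0=\lambda_1(T-o)$, and let $b$ be the indicator vector of the children of $o$. For $\lambda>\lambda_0$ define $f_\lambda$ on $V(T)$ by $f_\lambda(o)=1$ and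
\[
f_\lambda|_{T-o}=(\lambda I-A_0)^{-1}b=\sum_{j\ge0}\lambda^{-j-1}A_0^j\,b .
\]
Every component of $T-o$ contains a child of $o$, so the series shows $f_\lambda>0$. The equation $\lambda f_\lambda=A_0f_\lambda+b$ on $T-o$ says that $\lambda f_\lambda(y)=\sum_{y'\sim y}f_\lambda(y')$ for all $y\ne o$, and $f_\lambda$ is the only function with this property and value $1$ at $o$. The contribution of the tree to the sum at the root is
\[
R_T(\lambda)=\sum_{c\text{ child of }o}f_\lambda(c)=b^{\top}(\lambda I-A_0)^{-1}b=\sum_i\frac{(b^{\top}w_i)^2}{\lambda-\nu_i},
\]
where $w_i$ is an orthonormal eigenbasis of $A_0$ with eigenvalues $\nu_i\le\lambda_0$. So $R_T$ is decreasing and tends to $0$ at $\infty$. Taking for $w_1$ the Perron vector of a component attaining $\lambda_0$, we have $b^{\top}w_1>0$, so $R_T(\lambda)\to\infty$ as $\lambda\downarrow\lambda_0$. Hence $\lambda\mapsto\lambda-R_T(\lambda)$ is an increasing bijection $(\lambda_0,\infty)\to\mathbb R$ of slope at least $1$, and we define $\lambda_T$ by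
\[
\lambda_T-R_T(\lambda_T)=3 .
\]
For a star with $k$ leaves rooted at its center, $R_T(\lambda)=k/\lambda$; with $k=4$ this gives $\lambda_T=4$.

For a graph $H$ let $H\circ T$ be obtained by attaching a copy of $T$ at each vertex of $H$, the root being identified with that vertex; the vertices of $H$ are the \emph{base} vertices. Let $f$ be the function on $\Gamma_\tau\circ T$ equal to $f_{\lambda_T}$ on each copy of $T$. It is positive, equals $1$ on base vertices, and satisfies
\begin{equation}\label{eq:eigen}
A_{\Gamma_\tau\circ T}f=\lambda_Tf,
\end{equation}
since the sum over the neighbors of a base vertex is $3+R_T(\lambda_T)=\lambda_T$.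

\begin{proposition}\label{prop:tree}
For every finite rooted tree $T$ of depth $r\ge1$ there is a finite family $\mathcal F$, containing a star, such that $\mathrm{Forb}(\mathcal F)$ is non-trivial and has an accumulation point at $1/(2+\lambda_T)$.
\end{proposition}

\begin{proof}
Let $\Delta$ be the maximum degree of $\Gamma_\tau\circ T$, which does not depend on $\tau$, and let $\rho=\rho_0+2r$. Apply Lemma~\ref{lem:local} to the family of all $\Gamma_\tau\circ T$, obtaining $\mathcal A$ and $\mathcal G$. By Proposition~\ref{prop:transfer} it suffices to show that $\sup_{\mathcal G}\lambda_1=\lambda_T$ and that it is not attained.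

\emph{Lower bound.} Let $G_n=\Gamma_\tau[Q_n]\circ T\in\mathcal G$ and $x=f|_{G_n}$. The $4n$ edges leaving $G_n$ join base vertices, where $f=1$, so \eqref{eq:eigen} gives $x^{\top}A_{G_n}x=\lambda_T|x|^2-4n$. As $|x|^2\ge|Q_n|\ge n^2$, we get $\lambda_1(G_n)\ge\lambda_T-4/n$.

\emph{Strict upper bound.} It suffices to show $\lambda_1(G)<\lambda_T$ for connected $G\in\mathcal G$. For each $v$ fix an injective homomorphism $\psi_v\colon G[B_G(v,\rho)]\to\Gamma_{\tau_v}\circ T$. We would like to pull $f$ back to a test vector on $G$. The difficulty is that the maps $\psi_v$ need not agree: a vertex $u$ may be sent to a base vertex by one map and into a tree by another. We need an intrinsic way to recognize vertices that must be base vertices, and pruning provides it.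

In any graph call every vertex \emph{$0$-alive}, and call a vertex \emph{$j$-alive} if it has at least two $(j-1)$-alive neighbors. By induction on $j$, a $j$-alive vertex is $(j-1)$-alive; so the $j$-alive vertices are those that survive $j$ rounds of deleting all vertices of degree at most $1$. Vertices of a cycle are $j$-alive for all $j$, and so are the base vertices of $\Gamma_\tau\circ T$, both by induction on $j$. A non-base vertex $y$ of height $\eta$ (the largest distance to a descendant in its copy of $T$) is not $(\eta+1)$-alive: by induction on $\eta$ its children, of height at most $\eta-1$, are not $\eta$-alive, so only its parent can be. As $\eta\le r-1$, no non-base vertex is $r$-alive. Finally, if $u$ is $j$-alive in $G$ and $d(u,v)+j\le\rho$, then $\psi_v(u)$ is $j$-alive: for $j\ge1$ two $(j-1)$-alive neighbors of $u$ lie in the domain and map to distinct neighbors of $\psi_v(u)$, which are $(j-1)$-alive by induction. Let $U$ be the set of $r$-alive vertices of $G$. We conclude: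
\begin{equation}\label{eq:base}
u\in U,\ d(u,v)\le\rho-r\ \Longrightarrow\ \psi_v(u)\text{ is a base vertex.}
\end{equation}

\emph{Case 1: $U=\emptyset$.} Then $G$ has no cycle. It has no path $y_0,\dots,y_{2r}$ either, since $y_i$ is $j$-alive for $j\le i\le2r-j$ by induction on $j$, which makes $y_r$ $r$-alive. So $G$ has diameter less than $2r\le\rho$, it equals any of its balls of radius $\rho$, and it is a subgraph of some $\Gamma_\tau\circ T$. Lemma~\ref{lem:test}(iii) and \eqref{eq:eigen} give $\lambda_1(G)<\lambda_T$.

\emph{Case 2: $U\ne\emptyset$.} Let $Y$ be a component of $G-U$. We show that $Y$ is a tree hanging from one vertex of $U$, within reach of a single map $\psi_c$.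
\begin{itemize}
\item $Y$ has no cycle, since vertices of cycles lie in $U$.
\item Exactly one edge joins $Y$ to $U$. There is at least one because $G$ is connected. Suppose $y_1c_1\ne y_2c_2$ are two, with $c_i\in U$, and let $P$ be the path in $Y$ from $y_1$ to $y_2$. Each vertex of $P$ has two distinct neighbors in $V(P)\cup\{c_1,c_2\}$ (if $y_1=y_2$, then $c_1\ne c_2$). As $c_1,c_2$ are $j$-alive for $j\le r$, induction on $j$ shows that all vertices of $P$ are $r$-alive, a contradiction. Let $c(Y)\in U$ be the end of this edge.
\item Every vertex of $Y$ is within distance $r$ of $c=c(Y)$. Let $c,y_1,\dots,y_d$ be a path with $y_i\in Y$. By induction on $j\le r$, the vertex $y_i$ is $j$-alive whenever $i\le d-j$: its neighbors on the path are $y_{i+1}$ with $i+1\le d-(j-1)$, and $y_{i-1}$ or $c$. If $d\ge r+1$, then $y_1$ would be $r$-alive.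
\end{itemize}
Define $\hat f>0$ on $V(G)$ by $\hat f=1$ on $U$ and $\hat f(y)=f(\psi_{c(Y)}(y))$ for $y\in Y$. For $c\in U$ let $V_c$ consist of $c$ and the vertices of all $Y$ with $c(Y)=c$; these sets partition $V(G)$. We claim that $\hat f=f\circ\psi_c$ on $V_c$ and on all neighbors of vertices in $V_c$. On $V_c\setminus\{c\}$ this is the definition. The neighbors of $y\in Y$ lie in $Y\cup\{c(Y)\}$, and a neighbor of $c$ outside $U$ lies in a component $Y$ with $c(Y)=c$. What remains are $c$ and its neighbors in $U$, whose images are base vertices by \eqref{eq:base}, so that both functions equal $1$. Hence for $u\in V_c$,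
\begin{equation}\label{eq:sub}
\sum_{u'\sim u}\hat f(u')=\sum_{u'\sim u}f(\psi_c(u'))\le\sum_{w\sim\psi_c(u)}f(w)=\lambda_Tf(\psi_c(u))=\lambda_T\hat f(u).
\end{equation}
By Lemma~\ref{lem:test}(i), $\lambda_1(G)\le\lambda_T$, and equality forces equality in \eqref{eq:sub} for all $u$.

Suppose it does. Since $f>0$, the map $\psi_c$ then sends $N_G(u)$ onto $N(\psi_c(u))$ for all $u\in V_c$; this replaces the regularity used in Proposition~\ref{prop:nofinite}. Let $c(Y)=c$ and $Z=\{y\in Y:\psi_c(y)\text{ is a base vertex}\}$. Each $y\in Z$ has three neighbors with base images, at most one of which is $c$, so at least two lie in $Z$. A nonempty finite forest has a vertex of degree at most $1$, so $Z=\emptyset$. Therefore the three base neighbors of $\psi_c(c)$ are images of neighbors of $c$ in $U$; and by \eqref{eq:base} every neighbor of $c$ in $U$ has a base image. So $G[U]$ is a finite nonempty cubic graph. The ball of radius $\rho_0$ about $c$ in $G[U]$ lies in $U\cap B_G(c,\rho-r)$, so by \eqref{eq:base} $\psi_c$ maps it to base vertices, that is, injectively and homomorphically into $\Gamma_{\tau_c}$. This contradicts Proposition~\ref{prop:nofinite},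 and so $\lambda_1(G)<\lambda_T$.
\end{proof}

The star with four leaves thus gives a finite family with an accumulation point at $\frac16$.

\subsection{The values $\lambda_T$ are dense in $[\frac{10}3,\infty)$}

Given $\lambda$, we want a tree with $R_T(\lambda)$ close to $\lambda-3$. A leaf at the root contributes $1/\lambda$. If a child $c$ carries a subtree whose contribution at $c$ is $s$ times the value at $c$, then $\lambda f_\lambda(c)=1+sf_\lambda(c)$ and the child contributes $1/(\lambda-s)$. For a path with pendant leaves, $R_T(\lambda)$ is therefore a continued fraction, and we expand $\lambda-3$ greedily in this form. The expansion runs as long as the target stays above the fixed point $\theta\in(0,1)$ of $s\mapsto1/(\lambda-s)$, given by $\theta+\theta^{-1}=\lambda$. The initial condition $\lambda-3>\theta$ means $\theta<\frac13$, that is, $\lambda>\frac{10}3$; this is the source of the constant $\frac3{16}$.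

\begin{lemma}\label{lem:density}
For every $\lambda>\frac{10}3$ and $n\ge1$ there is a finite rooted tree $T$ of depth $n$ with $0\le\lambda-\lambda_T\le(\frac{19}{30})^{2n}\lambda$.
\end{lemma}

\begin{proof}
Let $\theta\in(0,\frac13)$ satisfy $\theta+\theta^{-1}=\lambda$, and put $x_1=\lambda-3\in(\theta,\lambda)$. Given $x_i\in(\theta,\lambda)$, choose the integer $k_i\ge0$ with $y_i=x_i-k_i/\lambda\in(\theta,\theta+\frac1\lambda]$ and put $x_{i+1}=\lambda-1/y_i$. Then $\theta=\lambda-1/\theta<x_{i+1}<\lambda$, so the construction continues, and
\[
x_i=\frac{k_i}\lambda+\frac1{\lambda-x_{i+1}},\qquad y_i=\frac1{\lambda-x_{i+1}}\le\frac13+\frac3{10}=\frac{19}{30}.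
\]
Truncate at level $n$: let $s_{n+1}=0$ and $s_i=\frac{k_i}\lambda+\frac1{\lambda-s_{i+1}}$ for $i=n,\dots,1$. If $0\le s_{i+1}\le x_{i+1}$, then $s_i\geq 0$ and
\[
0\le x_i-s_i=\frac{x_{i+1}-s_{i+1}}{(\lambda-x_{i+1})(\lambda-s_{i+1})}\le y_i^2\,(x_{i+1}-s_{i+1}).
\]
By downward induction $0\le s_i\le x_i<\lambda$ for all $i$, and $0\le x_1-s_1\le(\frac{19}{30})^{2n}\lambda$.

Let $T$ be the path $o=o_1,\dots,o_{n+1}$ with $k_i$ leaves attached at $o_i$ for $1\le i\le n$. Define $f(o_1)=1$, $f(o_{i+1})=f(o_i)/(\lambda-s_{i+1})$, and $f=f(o_i)/\lambda$ on the leaves attached at $o_i$. Then $f>0$, and $\lambda f(y)=\sum_{y'\sim y}f(y')$ for $y\ne o$. At an attached leaf this is the definition; at $o_i$ with $2\le i\le n$, after division by $f(o_i)$, it reads $\lambda=(\lambda-s_i)+\frac{k_i}\lambda+\frac1{\lambda-s_{i+1}}$; and at $o_{n+1}$ it reads $\lambda=\lambda-s_{n+1}$. So $A_0f=\lambda f-b$ on $T-o$, and $A_0f\le\lambda f$ holds with strict inequality somewhere in each component. By Lemma~\ref{lem:test}(i), $\lambda>\lambda_0$. Hence $f=f_\lambda$ and $R_T(\lambda)=\frac{k_1}\lambda+\frac1{\lambda-s_2}=s_1$, so $\lambda-R_T(\lambda)=3+(x_1-s_1)$.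 Since $\lambda'\mapsto\lambda'-R_T(\lambda')$ has slope at least $1$ and equals $3$ at $\lambda_T$, we get $0\le\lambda-\lambda_T\le x_1-s_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
By Lemma~\ref{lem:density} every $\lambda>\frac{10}3$ is a limit of values $\lambda_T$, so every $p\in(0,\frac3{16})$ is a limit of points $1/(2+\lambda_T)$, as $1/(2+\frac{10}3)=\frac3{16}$. These are accumulation points of finite families by Proposition~\ref{prop:tree}, and they are dense in $[0,\frac3{16}]$. Complementation gives $[\frac{13}{16},1]$.
\end{proof}

\section{Families containing a split graph}\label{sec:split}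

Throughout this section $\mathcal H=\mathrm{Forb}(\mathcal F)$ is non-trivial, $\mathcal F$ is finite, $S\in\mathcal F$ is split, $\Delta=|S|-1$ and $m=\max_{F\in\mathcal F}|F|$. Since $K_1$ is both a clique and an anti-clique, $K_1\notin\mathcal F$ and $m\ge2$. The complement of a split graph is split, so $\overline{\mathcal H}$ satisfies the same hypotheses, and we work in $(0,\frac12)$. We show that the mechanism of Proposition~\ref{prop:transfer}(c) is the only possible one, and that closing up excludes the threshold $t_0=2$. By (E2), a finite $\mathcal K'\subseteq\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$ on $I$ as soon as it contains, for each $p\in I$, a CRG attaining $\mathrm{ed}_{\mathcal H}(p)$.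

Let $\mathcal G_{\mathcal H}=\{G:K_G\in\mathcal K(\mathcal H)\}$, which is closed under nonempty subgraphs by Lemma~\ref{lem:KG}(iii). Let $k^*$ be the largest $k\geq 1$ with $W_k\in\mathcal K(\mathcal H)$, or $0$ if there is none. It is finite, since a graph with at most $k$ vertices embeds injectively in $W_k$, and $W_k\in\mathcal K(\mathcal H)$ exactly for $1\le k\le k^*$. The split graph is used in parts (i) and (ii) of the next lemma, where it plays the two roles that the star played in Proposition~\ref{prop:transfer}.

\begin{lemma}\label{lem:splitcore}
Let $p\in(0,\frac12)$.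
\begin{enumerate}
\item[(i)] Every $p$-core in $\mathcal K(\mathcal H)$ is $W_k$ with $1\leq k\le k^*$ or $K_G$ with $G\in\mathcal G_{\mathcal H}$.
\item[(ii)] Every $G\in\mathcal G_{\mathcal H}$ has $\Delta(G)\le\Delta$.
\item[(iii)] Let $G\in\mathcal G_{\mathcal H}$, let $K_G$ be $p$-core with $h=h_G(t)>0$, and let $x$ be an optimal weighting. Then $A_Gx=h\mathbf 1+tx$, $|G|\,h\le\Delta$, and $G$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A white and a black vertex of a $p$-core are joined by a gray edge (Lemma~\ref{lem:core}), and $S$ embeds with its clique at the black vertex and its independent set at the white one. So all vertices have the same color, and Lemma~\ref{lem:core} determines the rest. (ii) If $v$ has at least $|S|$ neighbors in $G$, map the clique of $S$ to $v$ and the independent set to distinct neighbors of $v$; this embeds $S$ in $K_G$.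

(iii) By Lemmas~\ref{lem:core} and~\ref{lem:KG}(i), $x>0$ and $p(J+tI-A_G)x=p(1-h)\mathbf 1$, which is the first claim as $Jx=\mathbf 1$. Summing its coordinates gives $|G|\,h+t=\sum_u\deg(u)\,x_u\le\Delta$. Suppose $G$ is the disjoint union of nonempty $G_1,G_2$, and $x$ has mass $\alpha\in(0,1)$ on $G_1$. Rescaling the two parts of $x$ gives $h\le\alpha^2h_{G_1}(t)+(1-\alpha)^2h_{G_2}(t)$. Since $K_{G_i}$ is a sub-CRG of $K_G$, we have $h_{G_i}(t)\le h$, so $h\le(\alpha^2+(1-\alpha)^2)h<h$, a contradiction.
\end{proof}

So large cores save little, and they are irrelevant wherever a definite saving over $W_1$ is available.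

\begin{lemma}\label{lem:saving}
If $I\subseteq(0,\frac12)$, $\eta>0$ and $\mathrm{ed}_{\mathcal H}(p)\le(1-\eta)p$ for all $p\in I$, then finitely many CRGs compute $\mathrm{ed}_{\mathcal H}$ on $I$.
\end{lemma}

\begin{proof}
For $p\in I$ take a $p$-core attaining $\mathrm{ed}_{\mathcal H}(p)$, by (E3). It is $W_k$ with $k\le k^*$, or $K_G$ with $h_G(t)\ge\eta$ and hence $|G|\le\Delta/\eta$ by Lemma~\ref{lem:splitcore}.
\end{proof}

\begin{lemma}\label{lem:cases}
Finitely many CRGs compute $\mathrm{ed}_{\mathcal H}$ on $[\frac25,\frac12)$. Finitely many compute it on all of $(0,\frac12)$ unless $k^*=1$ and $K_2\in\mathcal G_{\mathcal H}$. In that remaining case let $t_0=\sup_{G\in\mathcal G_{\mathcal H}}\lambda_1(G)\in[1,\Delta]$ and $p_0=1/(2+t_0)$; then $\mathrm{ed}_{\mathcal H}(p)=p$ on $(0,p_0]$, and no point of $(0,\frac12)$ other than $p_0$ is an accumulation point.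
\end{lemma}

\begin{proof}
If $k^*=0$, some member of $\mathcal F$ embeds in $W_1$ and is an anti-clique $\overline{K_j}$. It embeds injectively in $K_G$ whenever $|G|\ge j$, so $\mathcal G_{\mathcal H}$ is finite and Lemma~\ref{lem:splitcore}(i) leaves finitely many cores. If $k^*\ge2$, then $\mathrm{ed}_{\mathcal H}(p)\le p/2$ and Lemma~\ref{lem:saving} applies with $\eta=\frac12$. If $k^*=1$ and $K_2\notin\mathcal G_{\mathcal H}$, every $G\in\mathcal G_{\mathcal H}$ is edgeless, so $g_{K_G}(p)\ge p$ by Lemma~\ref{lem:KG}(ii) and $W_1$ alone suffices.

Let $k^*=1$ and $K_2\in\mathcal G_{\mathcal H}$. For $p\le p_0$ we have $t\ge t_0$, every core has value at least $p$, and $W_1$ computes $\mathrm{ed}_{\mathcal H}(p)=p$ on $(0,p_0]$; so no point of $(0,p_0)$ is an accumulation point. For $p_1\in(p_0,\frac12)$ some $G\in\mathcal G_{\mathcal H}$ has $\lambda_1(G)>\frac1{p_1}-2$, so $\mathrm{ed}_{\mathcal H}(p_1)<p_1$. By (E1) the function $1-\mathrm{ed}_{\mathcal H}(p)/p$ is at least some $\eta>0$ near $p_1$, and Lemma~\ref{lem:saving} shows that $p_1$ is not an accumulation point. On $[\frac25,\frac12)$ we have $t\le\frac12$, and equal weights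 give $h_{K_2}(t)\ge\frac{1-t}2\ge\frac14$, so Lemma~\ref{lem:saving} applies with $\eta=\frac14$.
\end{proof}

It remains to locate $p_0$. The finiteness of $\mathcal F$ enters only in the next lemma, through the cycle $C_{m+1}$. It cannot be dropped there: the infinite family of Example~\ref{ex:paths} contains the split graph $K_{1,4}$ and has an accumulation point at $\frac14$.

\begin{lemma}\label{lem:quarter}
In the remaining case of Lemma~\ref{lem:cases}, if $p_0$ is an accumulation point, then $t_0>2$, that is, $p_0<\frac14$.
\end{lemma}

\begin{proof}
\emph{Large cores.} For large $n$ the interval $I_n=(p_0-\frac1n,p_0+\frac1n)$ lies in $(0,\frac12)$, and the finite set consisting of $W_1$ and all $K_G$ with $G\in\mathcal G_{\mathcal H}$, $|G|\le n$, does not compute $\mathrm{ed}_{\mathcal H}$ on $I_n$. So there is $p_n\in I_n$ where $\mathrm{ed}_{\mathcal H}(p_n)$ is smaller than all their values. Then $\mathrm{ed}_{\mathcal H}(p_n)<p_n$, so $p_n>p_0$, and by (E3) and Lemma~\ref{lem:splitcore}(i) the value $\mathrm{ed}_{\mathcal H}(p_n)$ is attained by a $p_n$-core $K_{G_n}$ with $|G_n|>n$. Let $t_n=\frac1{p_n}-2$, $h_n=h_{G_n}(t_n)>0$,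 and let $x^{(n)}$ be an optimal weighting. Then $t_n<t_0$, $t_n\to t_0$, and $h_n\le\Delta/n\to0$. The $G_n$ are connected with degrees at most $\Delta$ and unbounded order, so their diameters are unbounded and every path lies in $\mathcal G_{\mathcal H}$. As $\lambda_1(P_k)\ge2-\frac2k$, we get $t_0\ge2$. Suppose $t_0=2$.

\emph{Closing up concentrates the weights.} The cycle $C=C_{m+1}$ lies in $\mathcal G_{\mathcal H}$: an embedding of $F\in\mathcal F$ in $K_C$ misses a vertex and so gives $F\mapsto K_{P_m}$, which is impossible. Since $g_{K_{G_n}}(p_n)=\mathrm{ed}_{\mathcal H}(p_n)\le g_{K_C}(p_n)$, the uniform weighting of $C$ gives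
\[
\frac{2-t_n}{m+1}\le h_C(t_n)\le h_n\le(\lambda_1(G_n)-t_n)\,|x^{(n)}|^2\le(2-t_n)\,|x^{(n)}|^2 .
\]
As $t_n<2$ and the weights sum to $1$, we get $\max_vx^{(n)}_v\ge|x^{(n)}|^2\ge\frac1{m+1}$. So to compete with the cycle, $G_n$ must keep a fixed amount of weight on one vertex, and a limit of the weightings is nonzero.

\emph{The limit.} Number the vertices of $G_n$ as $1,2,\dots,|G_n|$, starting with a vertex of maximum weight and in order of nondecreasing distance from it. Every vertex $i\ge2$ has a neighbor with a smaller number, so $i$ is within distance $i-1$ of vertex $1$, and all neighbors of $i$ have numbers at most $1+\Delta+\dots+\Delta^i$. By a diagonal argument pass to a subsequence along which, for every $i$, the neighborhood of $i$ is eventually constant and $x^{(n)}_i$ converges to some $y_i\ge0$. The limiting neighborhoods define an infinite connected graph $G_\infty$ on the positive integers with degrees at most $\Delta$. We have $y_1\ge\frac1{m+1}$ and $\sum_iy_i\le1$, and the limit of $A_{G_n}x^{(n)}=h_n\mathbf 1+t_nx^{(n)}$ is $A_{G_\infty}y=2y$. If $y_i=0$, then $y$ vanishes at the neighbors of $i$; so $y>0$ by connectivity.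 By Lemma~\ref{lem:test}(iii), every finite connected subgraph of $G_\infty$ has $\lambda_1<2$.

\emph{The shape of the limit.} The following graphs have the eigenvalue $2$: a cycle, with the constant vector; $K_{1,4}$, with value $2$ at the center and $1$ at the leaves; and a path on at least two vertices with two leaves attached at each end, with value $2$ on the path and $1$ at the four leaves. None of them is a subgraph of $G_\infty$. So $G_\infty$ is a tree with degrees at most $3$, and it has at most one vertex of degree $3$, since two of them, the path between them and their other neighbors form a graph of the third kind. (This also follows from Smith's theorem \cite{Smith} that the finite connected graphs with $\lambda_1<2$ are the Dynkin diagrams $A_n,D_n,E_6,E_7,E_8$.) An infinite connected graph of bounded degree contains a ray; discarding an initial segment, we get a ray $v_0v_1v_2\cdots$ with $\deg v_i=2$ for $i\ge1$. Along it $y_{v_{i+1}}-y_{v_i}=y_{v_i}-y_{v_{i-1}}$, so the values form an arithmetic progression. Being positive, it is nondecreasing, and then it is not summable. This contradicts $\sum_iy_i\le1$, so $t_0>2$.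
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:split}]
By Lemmas~\ref{lem:cases} and~\ref{lem:quarter} there is at most one accumulation point in $(0,\frac12)$, and it is less than $\frac14$. Applying this to $\overline{\mathcal H}$ gives at most one in $(\frac12,1)$, greater than $\frac34$.

It remains to exclude $\frac12$. By Lemma~\ref{lem:cases}, applied to $\mathcal H$ and to $\overline{\mathcal H}$, finite sets of CRGs compute $\mathrm{ed}_{\mathcal H}$ on $[\frac25,\frac12)$ and on $(\frac12,\frac35]$. By (E2) their union $\mathcal K'$ computes it on $[\frac25,\frac35]\setminus\{\frac12\}$. Each $g_K$ is continuous, because the entries of $M_K(p)$ and $M_K(p')$ differ by at most $|p-p'|$ and hence $|g_K(p)-g_K(p')|\le|p-p'|$. With (E1), both sides of $\mathrm{ed}_{\mathcal H}=\min_{K\in\mathcal K'}g_K$ are continuous, so equality holds at $\frac12$ too, and $\mathcal K'$ computes $\mathrm{ed}_{\mathcal H}$ on $(\frac25,\frac35)$.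
\end{proof}

\begin{thebibliography}{9}

\bibitem{Berger}
R.~Berger, \emph{The undecidability of the domino problem}, Mem. AMS 66 (1966).

\bibitem{CMM}
Christopher Cox, Ryan R. Martin, Daniel McGinnis, \emph{Accumulation points of the edit distance function}, arXiv:2107.06706 (2021).

\bibitem{Robinson}
R.~M.~Robinson, Invent. Math. 12 (1971).

\bibitem{Smith}
J.~H.~Smith, 1970.

\end{thebibliography}
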